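\title{Minimal self-similarity indices of the classical $p$-adic groups and of their congruence subgroups}

\begin{abstract}
Let $R$ be the ring of integers of a finite extension of $\mathbb Q_p$, with residue field of order $q$. For the split groups $\mathrm{SL}_n(R)$, $\mathrm{Sp}_n(R)$, $\mathrm{SO}_n(R)$ and their principal congruence subgroups we determine the least degree of a regular rooted tree on which the group acts faithfully, self-similarly and transitively on the first level. We assume only that $p\nmid n$ for $\mathrm{SL}_n$ and that $p$ is odd otherwise. For congruence subgroups the least degree is $q^c$, where $c$ is the smallest coefficient of the sum of the positive roots in the basis of simple roots, and the possible degrees are exactly the powers of $p$ that are at least $q^c$; this also holds for every split absolutely almost simple group whose center has order prime to $p$. For the full groups the least degree is the number of points of a flag variety over the residue field, corrected by a factor that comes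 from the center and, in the symplectic case, by a factor $q$. The proof shows that a simple virtual endomorphism is, up to maps that preserve the integral structure, conjugation by the value of a nonzero cocharacter at a uniformizer.
\end{abstract}

\section{Introduction}

\subsection{Self-similar groups}

Let $\mathcal A$ be an alphabet with $\delta\ge1$ letters. The finite words in $\mathcal A$ are the vertices of the regular rooted $\delta$-ary tree: the root is the empty word, and a word $w$ is joined to $wx$ for each letter $x$. An action of a group $G$ on this tree is \emph{self-similar} if for every $g\in G$ and every letter $x$ there is $g|_x\in G$ with $g(xw)=g(x)\,g|_x(w)$ for all words $w$. The group $G$ is \emph{self-similar of index $\delta$} if it has a faithful self-similar action on the $\delta$-ary tree that is transitive on the first level $\mathcal A$. For a self-similar group, $\delta(G)$ denotes the least such $\delta$.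

The definition has an algebraic form. A \emph{virtual endomorphism of index $\delta$} of $G$ is a homomorphism $\varphi:D\to G$ defined on a subgroup $D\le G$ of index $\delta$. Call a subgroup $N$ \emph{$\varphi$-invariant} if $N\subseteq D$ and $\varphi(N)\subseteq N$, and call $\varphi$ \emph{simple} if the only $\varphi$-invariant normal subgroup of $G$ is trivial. Then $G$ is self-similar of index $\delta$ if and only if it has a simple virtual endomorphism of index $\delta$, and this is the only form of the definition that we use. The link is $D=\operatorname{Stab}_G(x)$ and $\varphi(g)=g|_x$: an invariant normal subgroup $N$ fixes every letter and contains $g|_y$ for all $g\in N$ and all letters $y$, so it acts trivially on the whole tree.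

Simplicity asks $\varphi$ to push every nontrivial normal subgroup out of itself. For $G=\mathbb Z$ the map $2\mathbb Z\to\mathbb Z$, $x\mapsto x/2$, is simple, since $k/2\in k\mathbb Z$ forces $k=0$: the map expands, and the index $2$ is the price of the expansion. In a compact $p$-adic matrix group the congruence subgroups are normal and $D$ contains all sufficiently deep ones. So $\varphi$ has to move each of them outward, while $D$ has to be small enough for the image to stay in the group. The number $\delta(G)$ measures the cheapest way to do this.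

\begin{remark}\label{rem:restrict}
Two facts follow from the definition. (i) If $\varphi:D\to G$ is simple and $D'\le D$ has finite index, then $\varphi|_{D'}$ is simple. (ii) If $H\le G$ has finite index, a simple virtual endomorphism $D\to H$ of $H$ is also a simple virtual endomorphism of $G$, because a normal subgroup of $G$ inside $D$ is normal in $H$; hence $\delta(G)\le[G:H]\,\delta(H)$.
\end{remark}

\subsection{The problem}

Let $p$ be a prime and $K$ a finite extension of $\mathbb Q_p$ of degree $d$, ramification index $e$ and inertia degree $f$. Let $R$ be the ring of integers of $K$, $\pi$ a uniformizer, and $q=p^f$ the order of the residue field $\mathbb F_q=R/\pi R$. With $I_l$ the $l\times l$ identity matrix, put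
\[
J_{\mathrm{Sp},2l}=\begin{pmatrix}0&I_l\\-I_l&0\end{pmatrix},\qquad J_{\mathrm{SO},2l}=\begin{pmatrix}0&I_l\\I_l&0\end{pmatrix},\qquad J_{\mathrm{SO},2l+1}=\begin{pmatrix}1&0&0\\0&0&I_l\\0&I_l&0\end{pmatrix}.
\]
For a commutative ring $A$, the group $\mathrm{SL}_n(A)$ consists of the $g\in\mathrm{Mat}_n(A)$ with $\det g=1$, the group $\mathrm{Sp}_{2l}(A)$ of the $g$ with $g^TJ_{\mathrm{Sp},2l}\,g=J_{\mathrm{Sp},2l}$, and $\mathrm{SO}_n(A)$ of the $g$ with $g^TJ_{\mathrm{SO},n}\,g=J_{\mathrm{SO},n}$ and $\det g=1$. The letter $\Sigma$ stands for $\mathrm{SL}$, $\mathrm{Sp}$ or $\mathrm{SO}$, and $l\ge1$ is the rank, so that $n=l+1$ for $\mathrm{SL}_n$ and $n=2l$ or $2l+1$ otherwise. For $\mathrm{SO}_{2l}$ we always assume $l\ge2$. For $m\ge1$ the \emph{$m$-th principal congruence subgroup} $\Sigma_n^m(R)$ is the kernel of $\Sigma_n(R)\to\Sigma_n(R/\pi^mR)$.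

The following upper bounds are known for $m\ge e$.
\begin{itemize}
\item If $(l^2+2l)d\le p$, then $\delta(\mathrm{SL}_{l+1}(R))\le q^{l+(l^2+2l)e}\prod_{i=1}^{l}(1-q^{-i-1})$ and $\delta(\mathrm{SL}_{l+1}^m(R))\le q^l$.
\item If $(2l^2+l)d\le p$, then $\delta(\mathrm{Sp}_{2l}(R))\le q^{2l+(2l^2+l)e}\prod_{i=1}^{l}(1-q^{-2i})$ and $\delta(\mathrm{Sp}_{2l}^m(R))\le q^{2l}$.
\item If $(2l^2-l)d\le p$, then $\delta(\mathrm{SO}_{2l}(R))\le q^{2l-2+(2l^2-l)e}(1-q^{-l})\prod_{i=1}^{l-1}(1-q^{-2i})$ and $\delta(\mathrm{SO}_{2l}^m(R))\le q^{2l-2}$.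
\item If $(2l^2+l)d\le p$, then $\delta(\mathrm{SO}_{2l+1}(R))\le q^{2l-1+(2l^2+l)e}\prod_{i=1}^{l}(1-q^{-2i})$ and $\delta(\mathrm{SO}_{2l+1}^m(R))\le q^{2l-1}$.
\end{itemize}
The problem, posed by Livramento and Noseda \cite{LN}, is to compute $\delta(G)$ exactly for these eight families of groups under these hypotheses.

The first bound equals $q^l\,|\mathrm{SL}_{l+1}(R/\pi^e)|$, which is what Remark~\ref{rem:restrict}(ii) gives from the bound for $\mathrm{SL}^e_{l+1}(R)$. A domain of this index lies inside a congruence subgroup, and one may expect that much larger domains are possible.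

\subsection{Results}

We work under the following hypothesis.
\begin{quote}
\textbf{(H)}\quad $p\nmid n$ if $\Sigma=\mathrm{SL}$, and $p$ is odd if $\Sigma=\mathrm{Sp}$ or $\mathrm{SO}$.
\end{quote}
It follows from the hypotheses of the problem: $p\ge l^2+2l>l+1=n$ for $\mathrm{SL}_n$; $p\ge2l^2+l\ge3$ for $\mathrm{Sp}_{2l}$ and $\mathrm{SO}_{2l+1}$; and $p\ge2l^2-l\ge6$ for $\mathrm{SO}_{2l}$. We also allow every $m\ge1$. For a prime $r$ let $v_r$ be the $r$-adic valuation on $\mathbb Z$, and put
\[
(q-1)_2=2^{v_2(q-1)},\qquad z_n(q)=\prod_{r\mid n,\ r\text{ prime}}r^{v_r(q-1)} .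
\]

\begin{theorem}\label{thm:full}
Assume \textup{(H)}.
\begin{enumerate}
\item $\delta(\mathrm{SL}_{l+1}(R))=\dfrac{q^{l+1}-1}{q-1}\;z_{l+1}(q)$ for $l\ge1$.
\item $\delta(\mathrm{Sp}_{2l}(R))=q\,\dfrac{q^{2l}-1}{q-1}\,(q-1)_2$ for $l\ge2$, and $\delta(\mathrm{Sp}_2(R))=(q+1)(q-1)_2$.
\item $\delta(\mathrm{SO}_{2l}(R))=\dfrac{(q^l-1)(q^{l-1}+1)}{q-1}\,(q-1)_2$ for $l\ge2$, $l\ne3$, and $\delta(\mathrm{SO}_6(R))=(q+1)(q^2+1)(q-1)_2$.
\item $\delta(\mathrm{SO}_{2l+1}(R))=\dfrac{q^{2l}-1}{q-1}$ for $l\ge1$.
\end{enumerate}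
\end{theorem}

\begin{theorem}\label{thm:cong}
Assume \textup{(H)} and $m\ge1$. Then
\begin{align*}
\delta(\mathrm{SL}^m_{l+1}(R))&=q^{l}, & \delta(\mathrm{Sp}^m_{2l}(R))&=q^{\min(2l,\;l(l+1)/2)},\\
\delta(\mathrm{SO}^m_{2l}(R))&=q^{\min(2l-2,\;l(l-1)/2)}, & \delta(\mathrm{SO}^m_{2l+1}(R))&=q^{2l-1}.
\end{align*}
If $q^c$ denotes the stated value, the group is self-similar of index $\delta$ if and only if $\delta=p^k$ for some $k$ with $p^k\ge q^c$.
\end{theorem}

Explicitly, the exponent is $1$, $3$ for $\mathrm{Sp}_2^m$, $\mathrm{Sp}_4^m$ and $2l$ for $\mathrm{Sp}_{2l}^m$ with $l\ge3$; it is $1$, $3$ for $\mathrm{SO}_4^m$, $\mathrm{SO}_6^m$ and $2l-2$ for $\mathrm{SO}^m_{2l}$ with $l\ge4$. So the known bounds for congruence subgroups are sharp for $\mathrm{SL}$ and $\mathrm{SO}_{2l+1}$, for $\mathrm{Sp}_{2l}$ exactly when $l\ge3$, and for $\mathrm{SO}_{2l}$ exactly when $l\ge4$. The exponents have a uniform description, valid beyond the classical types.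

\begin{theorem}\label{thm:chev}
Let $\mathcal G$ be a split, absolutely almost simple (Chevalley) group scheme over $R$ with root system $\Phi$, whose center has order prime to $p$. Let $m\ge1$ and $\mathcal G^m=\ker(\mathcal G(R)\to\mathcal G(R/\pi^m))$. Write the sum of the positive roots as $2\rho=\sum c_i\alpha_i$ in the simple roots $\alpha_i$, and put $c(\Phi)=\min_ic_i$. Then $\mathcal G^m$ is self-similar of index $\delta$ if and only if $\delta=p^k\ge q^{c(\Phi)}$ for some $k$; in particular $\delta(\mathcal G^m)=q^{c(\Phi)}$.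
\end{theorem}

By the plates in \cite[Ch.~VI]{Bou}, $c(E_6)=16$, $c(E_7)=27$, $c(E_8)=58$, $c(F_4)=16$ and $c(G_2)=6$. The value depends only on $q$ and $\Phi$, in agreement with the exceptional isogenies: $\mathrm{Sp}_2=\mathrm{SL}_2$, $\delta(\mathrm{Sp}_4^m(R))=\delta(\mathrm{SO}_5^m(R))=q^3$ and $\delta(\mathrm{SL}_4^m(R))=\delta(\mathrm{SO}_6^m(R))=q^3$.

\subsection{What one would guess, and the corrections}

The expanding maps at hand are conjugations by diagonal matrices $t=\mathrm{diag}(\pi^{a_1},\dots,\pi^{a_n})$ that normalize $\Sigma_n(K)$. Such a conjugation corresponds to a cocharacter $\lambda$ of the maximal torus of the adjoint group, and it multiplies the root space of $\alpha$ by $\pi^{\langle\alpha,\lambda\rangle}$. The heart of the paper is Proposition~\ref{prop:necessary}: the domain of any simple virtual endomorphism lies, after a harmless conjugation, in the largest domain $P_\lambda$ of such a map with $\lambda\ne0$. In a congruence subgroup this largest domain has index $q^{\langle2\rho,\lambda\rangle}$,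 and minimizing over dominant $\lambda$ gives $q^{c(\Phi)}$.

In the full group, $P_\lambda$ lies in the preimage of a proper parabolic subgroup of $\Sigma_n(\mathbb F_q)$. One would guess that $\delta(\Sigma_n(R))$ is the smallest number of $\mathbb F_q$-points of a flag variety. This is the answer for $\mathrm{SO}_{2l+1}$, whose center is trivial: $\frac{q^{2l}-1}{q-1}$ is the number of isotropic lines. In the other cases conjugation fixes the center, which is a normal subgroup, so the center must be removed from the domain; this costs $z_n(q)$ or $(q-1)_2$. For $\mathrm{Sp}_{2l}$ with $l\ge2$ the cocharacter attached to a line pairs to $2$ with a long root, so $P_\lambda$ is smaller than the stabilizer of the line; this costs $q$. For $\mathrm{SO}_6$ a family of maximal isotropic subspaces is smaller than the set of isotropic lines.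

Section~\ref{sec:sl2} treats $\mathrm{SL}_2$ by hand. Section~\ref{sec:prelim} recalls the background, Section~\ref{sec:structure} describes simple virtual endomorphisms, and Sections~\ref{sec:cong} and~\ref{sec:full} compute the indices.

\section{The case of $\mathrm{SL}_2$}\label{sec:sl2}

Let $p$ be odd, $G_0=\mathrm{SL}_2(R)$, $G_m=\mathrm{SL}_2^m(R)$ for $m\ge1$, and $w=\mathrm{diag}(\pi,1)$. Then
\[
w\begin{pmatrix}g_{11}&g_{12}\\ g_{21}&g_{22}\end{pmatrix}w^{-1}=\begin{pmatrix}g_{11}&\pi g_{12}\\ \pi^{-1}g_{21}&g_{22}\end{pmatrix}.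
\]
So $\varphi(g)=wgw^{-1}$ maps $P^m=\{g\in G_m:g_{21}\in\pi^{m+1}R\}$ into $G_m$, and $P^m$ is the largest subgroup of $G_m$ with this property.

\begin{lemma}\label{lem:triangular}
Let $m\ge0$ and $g\in G_m$. If every conjugate of $g$ under $G_m$ is upper triangular, then $g=\pm1$.
\end{lemma}

\begin{proof}
Write $g=\begin{pmatrix}a&b\\0&a^{-1}\end{pmatrix}$ and $y=\begin{pmatrix}1&0\\s&1\end{pmatrix}$ with $s\in\pi^mR$. The lower left entry of $ygy^{-1}$ is $s(a-a^{-1}-sb)$. It vanishes for infinitely many $s$, so $b=0$ and $a=a^{-1}$.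
\end{proof}

\emph{Upper bounds.} Let $N\subseteq P^m$ be normal in $G_m$ with $\varphi(N)\subseteq N$. For $g\in N$ we have $\pi^{-j}g_{21}\in R$ for all $j\ge0$, so $g_{21}=0$, and $N\subseteq\{\pm1\}$ by Lemma~\ref{lem:triangular}. For $m\ge1$ we have $-1\notin G_m$, so $\varphi$ is simple on $P^m$. The map $g\mapsto\pi^{-m}g_{21}\bmod\pi$ is a homomorphism of $G_m$ onto $\mathbb F_q$, because $(gg')_{21}=g_{21}g'_{11}+g_{22}g'_{21}$ and the diagonal entries are $1$ modulo $\pi$. Its kernel is $P^m$, so $\delta(G_m)\le q$.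

For $m=0$ the group $P^0$ is the stabilizer of a point of the projective line over $\mathbb F_q$ and has index $q+1$. But $\varphi$ is not simple on $P^0$: it fixes $\{\pm1\}$. Let $Q\le\mathbb F_q^*$ be the subgroup of odd order $(q-1)/(q-1)_2$. The map $g\mapsto g_{11}\bmod\pi$ is a homomorphism of $P^0$ onto $\mathbb F_q^*$, and the preimage $D$ of $Q$ does not contain $-1$. So $\varphi|_D$ is simple, and $\delta(G_0)\le(q+1)(q-1)_2$.

\emph{Lower bounds.} Let $\varphi:D\to G_m$ be any simple virtual endomorphism, with $m\ge0$. We borrow three facts from Sections~\ref{sec:prelim} and~\ref{sec:structure}. The map $\varphi$ is analytic, so it has a differential $A$ with $A\,\mathrm{Ad}(g)=\mathrm{Ad}(\varphi(g))A$. This $A$ is a $\mathbb Q_p$-automorphism of $\mathfrak{sl}_2(K)$. Every such automorphism has the form $X\mapsto\sigma(xXx^{-1})$ with $x\in\mathrm{GL}_2(K)$ and $\sigma\in\mathrm{Aut}(K/\mathbb Q_p)$ acting on entries. It follows that $\varphi(g)=\pm\sigma(xgx^{-1})$ for $g\in D$. By the theory of elementary divisors,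 $x$ is a scalar multiple of $\kappa_1w^b\kappa$ with $\kappa_1,\kappa\in\mathrm{GL}_2(R)$ and $b\ge0$. If $b=0$, then $A$ preserves every lattice $\pi^M\mathfrak{sl}_2(R)$, and for large $M$ the normal subgroup $\exp(\pi^M\mathfrak{sl}_2(R))$ is $\varphi$-invariant. So $b\ge1$. Since $\sigma$ and conjugation by $\kappa_1$ preserve $G_m$, each $h\in\kappa D\kappa^{-1}$ satisfies $w^bhw^{-b}\in\pm G_m$, whence $h_{21}\in\pi^{m+b}R$. Thus $\kappa D\kappa^{-1}\subseteq P^m$, which gives $\delta(G_m)\ge q$ for $m\ge1$.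

For $m=0$ we also have $-1\notin D$, for otherwise $\varphi(-1)=\pm1$ and $\{\pm1\}$ is invariant. The matrices $\mathrm{diag}(\zeta,\zeta^{-1})$ with $\zeta^{q-1}=1$ form a cyclic group $C\subseteq P^0$ of order $q-1$ whose only involution is $-1$. So $C\cap\kappa D\kappa^{-1}$ has odd order, $[P^0:\kappa D\kappa^{-1}]\ge(q-1)_2$, and $\delta(G_0)\ge(q+1)(q-1)_2$.

The general proof has the same steps. The group $\mathrm{PGL}_2(K)$, where $x$ really lives, becomes the adjoint group; elementary divisors become the Cartan decomposition; and the single integer $b$ becomes a dominant cocharacter, over which one has to minimize.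

\begin{remark}
Hypothesis (H) enters through the center. For $p=2$ and $1\le m\le e$ we have $-1\in P^m\subseteq\mathrm{SL}_2^m(R)$, and conjugation by $w$ is not simple on $P^m$.
\end{remark}

\section{Group schemes, Lie algebras and analytic groups}\label{sec:prelim}

\subsection{Standing notation}

From now on $\mathcal G$ is either $\Sigma_n$ over $R$ under hypothesis (H), or a group scheme as in Theorem~\ref{thm:chev}, for which we fix a closed embedding $\mathcal G\subseteq\mathrm{GL}_n$ over $R$. In both cases $\mathcal G$ is a split semisimple group scheme over $R$ with connected fibers, and its center $Z(\mathcal G)$ has order prime to $p$. Put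
\[
G_0=\mathcal G(R),\qquad G_m=\ker(\mathcal G(R)\to\mathcal G(R/\pi^m))\quad(m\ge1),\qquad Z=Z(\mathcal G)(K),
\]
and $\mathfrak g=\mathrm{Lie}(\mathcal G)(K)$, $\mathfrak g_R=\mathrm{Lie}(\mathcal G)(R)$. With $\mu_k(K)=\{\zeta\in K:\zeta^k=1\}$, the group $Z$ is $\mu_n(K)$ for $\mathrm{SL}_n$, $\{\pm1\}$ for $\mathrm{Sp}_{2l}$ and $\mathrm{SO}_{2l}$, and trivial for $\mathrm{SO}_{2l+1}$. For $\Sigma_n$ it is therefore always cyclic. Since $\mathcal G$ is smooth, $G_0\to\mathcal G(\mathbb F_q)$ is onto.

Let $T$ be a split maximal torus, $\Phi$ the set of roots, $\Phi^+$ a system of positive roots with simple roots $\alpha_1,\dots,\alpha_l$, and $2\rho=\sum_{\alpha\in\Phi^+}\alpha$. We have $\mathfrak g_R=\mathrm{Lie}(T)(R)\oplus\bigoplus_{\alpha\in\Phi}RX_\alpha$. For each root there is a closed immersion of the additive group $x_\alpha:\mathbb G_a\to\mathcal G$ over $R$ with $x_\alpha(s)=\exp(sX_\alpha)$; in particular $x_\alpha(K)\cap G_0=x_\alpha(R)$. For any fixed order of $\Phi^+$, the products $\prod_{\alpha\in\Phi^+}x_{\pm\alpha}(s_\alpha)$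 identify affine space with closed subgroup schemes $U^\pm$, and multiplication identifies $U^-\times T\times U^+$ with an open subscheme $\Omega\subseteq\mathcal G$, the \emph{big cell}.

For $\Sigma_n$ we take the diagonal torus and let $\varepsilon_i$ be the character given by the $i$-th diagonal entry. Coordinates are indexed by $1,\dots,n$, except for $\mathrm{SO}_{2l+1}$, where they are indexed by $0,1,\dots,2l$. For $\mathrm{Sp}$ and $\mathrm{SO}$ we have $\varepsilon_{l+i}=-\varepsilon_i$ and $\varepsilon_0=0$. The positive roots are $\varepsilon_i-\varepsilon_j$ $(i<j\le n)$ for $\mathrm{SL}_n$. In the other cases they are $\varepsilon_i\pm\varepsilon_j$ $(1\le i<j\le l)$, together with the $2\varepsilon_i$ for $\mathrm{Sp}_{2l}$ and the $\varepsilon_i$ for $\mathrm{SO}_{2l+1}$ $(1\le i\le l)$. The vector $X_\alpha$ is a combination of matrix units $E_{ij}$ with $\varepsilon_i-\varepsilon_j=\alpha$.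

\subsection{The center and the adjoint group}

The matrix $w$ of Section~\ref{sec:sl2} is not a scalar multiple of an element of $\mathrm{SL}_2(K)$, since $\det w$ has odd valuation. Conjugations of this kind are the points of the adjoint group $\mathcal G_{ad}=\mathcal G/Z(\mathcal G)$. Let $T_{ad}$ be the image of $T$, and put $\mathcal G_{ad}^0=\mathcal G_{ad}(R)$ and $\mathcal G_{ad}^m=\ker(\mathcal G_{ad}(R)\to\mathcal G_{ad}(R/\pi^m))$ for $m\ge1$; these are normal subgroups of $\mathcal G_{ad}(R)$.

We use two facts about a finite $R$-scheme $Y$. First, $Y(R)=Y(K)$, because $R$ is integrally closed. Second, if $Y$ is \'etale, then $Y(R)\to Y(R/\pi^m)$ is bijective for $m\ge1$, by Hensel's lemma. The center $Z(\mathcal G)$ has order prime to $p$, so it is finite \'etale over $R$, and so $\mathcal G\to\mathcal G_{ad}$ is finite \'etale. In particular $\mathrm{Lie}(\mathcal G_{ad})(R)=\mathfrak g_R$. The adjoint representation embeds $\mathcal G_{ad}(K)$ in $\mathrm{Aut}_K(\mathfrak g)$, and we regard this embedding as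 an inclusion. Then $\mathcal G(K)\to\mathcal G_{ad}(K)$ is the map $\mathrm{Ad}$, its kernel is $Z$, $\mathrm{Ad}(G_m)\subseteq\mathcal G_{ad}^m$, and $\mathcal G_{ad}(R)$ preserves each lattice $\pi^M\mathfrak g_R$.

The group $\mathcal G_{ad}$ acts on $\mathcal G$ over $R$ by conjugation; we write ${}^xg$. The action fixes $Z$ pointwise and satisfies $\mathrm{Ad}({}^xg)=x\,\mathrm{Ad}(g)\,x^{-1}$. Since it is defined over $R$, the group $\mathcal G_{ad}(R)$ acts by automorphisms on every $G_m$.

\begin{lemma}\label{lem:center}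
\begin{enumerate}
\item[(a)] $Z\subseteq G_0$, the map $Z\to Z(\mathcal G)(R/\pi^m)$ is bijective for $m\ge1$, and $Z\cap G_1=1$.
\item[(b)] Let $h\in\mathcal G(K)$ with $\mathrm{Ad}(h)\in\mathcal G_{ad}^m$. Then $h\in ZG_m$; for $m=0$ this means $h\in G_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is the two facts applied to $Y=Z(\mathcal G)$. For (b), the fiber of $\mathcal G\to\mathcal G_{ad}$ over the $R$-point $\mathrm{Ad}(h)$ is finite over $R$ and $h$ is a $K$-point of it, so $h\in G_0$. If $m\ge1$, the image of $h$ in $\mathcal G_{ad}(R/\pi^m)$ is trivial, so $h\bmod\pi^m$ lies in $Z(\mathcal G)(R/\pi^m)$, which is the image of $Z$ by (a).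
\end{proof}

\subsection{Cocharacters}

The character group of $T_{ad}$ is the root lattice, so the cocharacter group is $X_*(T_{ad})=\mathrm{Hom}(\mathbb Z\Phi,\mathbb Z)$. It has the basis $\omega_1^\vee,\dots,\omega_l^\vee$ dual to the simple roots. A cocharacter $\lambda$ is \emph{dominant} if $\langle\alpha_i,\lambda\rangle\ge0$ for all $i$. The element $\lambda(\pi)\in T_{ad}(K)$ acts by
\begin{equation}\label{eq:rootaction}
{}^{\lambda(\pi)}x_\alpha(s)=x_\alpha(\pi^{\langle\alpha,\lambda\rangle}s),\qquad{}^{\lambda(\pi)}\tau=\tau\quad(\tau\in T(K)).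
\end{equation}
The Cartan decomposition (\cite{IM}; \cite[3.3.3]{Tits}) generalizes the theorem on elementary divisors:
\begin{equation}\label{eq:cartan}
\mathcal G_{ad}(K)=\bigcup_{\lambda\text{ dominant}}\mathcal G_{ad}(R)\,\lambda(\pi)\,\mathcal G_{ad}(R).
\end{equation}

For $\mathcal G=\Sigma_n$ we attach to $\lambda$ a vector $a\in\mathbb Z^n$. For $\mathrm{SL}_n$, take any $a$ with $a_i-a_j=\langle\varepsilon_i-\varepsilon_j,\lambda\rangle$. For $\mathrm{Sp}$ and $\mathrm{SO}$ write $\lambda=(\lambda_1,\dots,\lambda_l)$ with $\lambda_i=\langle\varepsilon_i,\lambda\rangle\in\mathbb Q$. For $\mathrm{Sp}_{2l}$ and $\mathrm{SO}_{2l}$, integrality on the roots means $\lambda\in\mathbb Z^l$ or $\lambda\in(\frac12+\mathbb Z)^l$; put $\beta=0$ or $\beta=1$ accordingly. For $\mathrm{SO}_{2l+1}$ it means $\lambda\in\mathbb Z^l$; put $\beta=0$ and $a_0=0$. In all three cases let $a_i=\lambda_i+\beta/2$ and $a_{l+i}=-\lambda_i+\beta/2$ for $1\le i\le l$.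

\begin{lemma}\label{lem:matrix}
Let $\mathcal G=\Sigma_n$, and let $t$ be the diagonal matrix with entries $\pi^{a_i}$. Then ${}^{\lambda(\pi)}g=tgt^{-1}$ for $g\in\mathcal G(K)$. Moreover $\lambda=0$ if and only if $a$ is constant.
\end{lemma}

\begin{proof}
For $\mathrm{Sp}$ and $\mathrm{SO}$ we have $a_i+a_{l+i}=\beta$, so $t^TJt=\pi^\beta J$ and $t$ normalizes $\mathcal G(K)$. Conjugation by $t$ multiplies $E_{ij}$ by $\pi^{a_i-a_j}=\pi^{\langle\varepsilon_i-\varepsilon_j,\lambda\rangle}$. So it multiplies $X_\alpha$ by $\pi^{\langle\alpha,\lambda\rangle}$ and fixes $\mathrm{Lie}(T)$, as $\lambda(\pi)$ does. Two automorphisms of a connected algebraic group in characteristic $0$ with the same differential agree. Finally, $a$ is constant if and only if $\lambda$ vanishes on all $\varepsilon_i-\varepsilon_j$, and these span the same rational vector space as the roots.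
\end{proof}

\subsection{Automorphisms and ideals of $\mathfrak g$}\label{sec:lie}

Except for $\mathrm{SO}_4$, the Lie algebra $\mathfrak g$ is split and absolutely simple over $K$. The group $\mathcal G_{ad}$ is the base change of the adjoint Chevalley scheme over $\mathbb Z$, so $\mathfrak g_R=\mathfrak g_{\mathbb Z}\otimes R$ for the Lie algebra $\mathfrak g_{\mathbb Z}$ of that scheme, and
\begin{equation}\label{eq:aut}
\mathrm{Aut}_K(\mathfrak g)=\mathcal G_{ad}(K)\rtimes\mathrm{Aut}(\mathrm{Dyn}).
\end{equation}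
Here the automorphisms of the Dynkin diagram act through the automorphisms of the Chevalley scheme over $\mathbb Z$ that preserve a pinning (\cite[XXIV, Thm.~1.3]{SGA}; \cite[Ch.~VIII, \S5]{Bou}). We only need these automorphisms on $\mathcal G_{ad}$ and on $\mathfrak g$, never on $\mathcal G$. In this way triality for $\mathrm{SO}_8$ needs no separate treatment.

For $\mathrm{SO}_4$, give $\mathrm{Mat}_2$ the quadratic form $\det$ and the basis $E_{11},E_{12},E_{22},-E_{21}$. In these coordinates $\det=v_1v_3+v_2v_4$, so the polar form has Gram matrix $J_{\mathrm{SO},4}$. The map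
\[
\psi:\mathrm{SL}_2\times\mathrm{SL}_2\to\mathrm{SO}_4,\qquad\psi(g,h)(X)=gXh^{-1},
\]
is an isogeny with kernel $\{\pm(1,1)\}$, finite \'etale over $R$ since $p$ is odd. Hence $\mathcal G_{ad}=\mathrm{PGL}_2\times\mathrm{PGL}_2$, $\mathfrak g=\mathfrak{sl}_2(K)^2$ and $\mathfrak g_R=\mathfrak{sl}_2(R)^2$. The pair $(\mathrm{diag}(s,s^{-1}),\mathrm{diag}(u,u^{-1}))$ maps to $\mathrm{diag}(su^{-1},su,s^{-1}u,s^{-1}u^{-1})$, so the roots of the first factor are $\pm(\varepsilon_1+\varepsilon_2)$ and those of the second are $\pm(\varepsilon_1-\varepsilon_2)$. Each factor maps injectively, and $\psi(-1,1)=\psi(1,-1)=-1$.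

By a \emph{simple ideal} of $\mathfrak g$ we mean $\mathfrak g$ itself, or one of the two factors for $\mathrm{SO}_4$. Simple ideals are stable under $\mathrm{Ad}(\mathcal G(K))$. An abstract homomorphism does not see the $K$-structure, so its differential is only $\mathbb Q_p$-linear and we must control ideals over $\mathbb Q_p$.

\begin{lemma}\label{lem:ideals}
Every nonzero $\mathbb Q_p$-ideal of $\mathfrak g$ contains a simple ideal.
\end{lemma}

\begin{proof}
Let $\mathfrak s$ be a simple Lie algebra over $K$ and $I\ne0$ a $\mathbb Q_p$-ideal of $\mathfrak s$. Since $[cX,Y]=[X,cY]$ for $c\in K$, we have $[\mathfrak s,I]=[K\mathfrak s,I]=[\mathfrak s,KI]$. The $K$-ideal $KI$ is all of $\mathfrak s$, so $I\supseteq[\mathfrak s,\mathfrak s]=\mathfrak s$. For $\mathfrak g=\mathfrak s_1\oplus\mathfrak s_2$ and $I\ne0$, some $[\mathfrak s_i,I]$ is nonzero because $\mathfrak g$ has trivial center. Then $I\cap\mathfrak s_i$ is a nonzero $\mathbb Q_p$-ideal of $\mathfrak s_i$, hence equal to $\mathfrak s_i$.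
\end{proof}

\subsection{From abstract homomorphisms to differentials}

Each $G_m$ is a compact $p$-adic analytic group whose Lie algebra is $\mathfrak g$ viewed over $\mathbb Q_p$, and the matrix exponential maps a neighborhood of $0$ in $\mathfrak g$ bijectively onto a neighborhood of $1$. The group $G_1$ is pro-$p$, since each $G_j/G_{j+1}$ with $j\ge1$ embeds in the additive group $\mathrm{Mat}_n(\mathbb F_q)$; thus $g^{p^j}\to1$ for $g\in G_1$. A closed subgroup $N$ of $G_0$ is analytic: there is a $\mathbb Q_p$-subalgebra $\mathfrak n\subseteq\mathfrak g$ such that $\exp$ maps a neighborhood of $0$ in $\mathfrak n$ onto a neighborhood of $1$ in $N$.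

\begin{lemma}\label{lem:diff}
Let $m\ge0$, let $D\le G_m$ have finite index, and let $\varphi:D\to G_m$ be an abstract homomorphism. Then $D$ is open, and there is a $\mathbb Q_p$-linear Lie algebra endomorphism $A$ of $\mathfrak g$ with $\varphi(\exp X)=\exp(AX)$ for $X$ near $0$ and
\begin{equation}\label{eq:intertwine}
A\,\mathrm{Ad}(g)=\mathrm{Ad}(\varphi(g))\,A\qquad(g\in D).
\end{equation}
\end{lemma}

\begin{proof}
A compact $p$-adic analytic group is topologically finitely generated, and by a theorem of Serre \cite[1.17]{DDMS} every subgroup of finite index in a topologically finitely generated pro-$p$ group is open. So $D\cap G_1$ is open in $G_1$, and $D$ is open. If $V\le G_m$ is an open subgroup, then $\varphi^{-1}(V)\cap G_1$ has finite index in $G_1$, so it is open. The open subgroups form a base of neighborhoods of $1$, so $\varphi$ is continuous, and therefore analytic \cite[Ch.~9]{DDMS}. Let $A$ be its differential at $1$. For $g\in D$ and $X$ near $0$,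
\[
\exp(A\,\mathrm{Ad}(g)X)=\varphi(g\exp(X)g^{-1})=\varphi(g)\exp(AX)\varphi(g)^{-1}=\exp(\mathrm{Ad}(\varphi(g))AX),
\]
and $\exp$ is injective near $0$.
\end{proof}

To contradict simplicity we need a supply of small normal subgroups on which $\varphi$ is computed by $A$.

\begin{lemma}\label{lem:expnormal}
Let $\mathfrak s\ne0$ be an $\mathrm{Ad}(G_0)$-stable $K$-ideal of $\mathfrak g$, let $L_M=\pi^M(\mathfrak s\cap\mathfrak g_R)$, and let $D$ be an open subgroup of $G_m$. For all large $M$, the set $\exp(L_M)$ is a nontrivial normal subgroup of $G_m$ contained in $D$.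
\end{lemma}

\begin{proof}
We have $[L_M,L_M]\subseteq\pi^ML_M\subseteq4pL_M$ for large $M$, so $L_M$ is a powerful $\mathbb Z_p$-Lie lattice. For such a lattice the Baker--Campbell--Hausdorff series converges in $L_M$, so $\exp(L_M)$ is a subgroup for large $M$. It lies in $D$ for large $M$ because $D$ is open, and it is normal because $g\exp(X)g^{-1}=\exp(\mathrm{Ad}(g)X)$ and $L_M$ is $\mathrm{Ad}(G_0)$-stable.
\end{proof}

\section{The shape of a simple virtual endomorphism}\label{sec:structure}

The differential $A$ will turn out to be an automorphism of $\mathfrak g$ over $\mathbb Q_p$. It may involve field automorphisms, diagram automorphisms and, for $\mathrm{SO}_4$, the exchange of the two factors. None of these expands anything, and the first lemma separates them from the part of $A$ that can.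

\begin{lemma}\label{lem:twist}
Every $A\in\mathrm{Aut}_{\mathbb Q_p}(\mathfrak g)$ can be written $A=\theta x$ with $x\in\mathcal G_{ad}(K)$ and $\theta\in\mathrm{Aut}_{\mathbb Q_p}(\mathfrak g)$, where $\theta(\pi^M\mathfrak g_R)=\pi^M\mathfrak g_R$ for all $M\ge0$ and $\theta$ normalizes $\mathcal G_{ad}^m$ for all $m\ge0$.
\end{lemma}

\begin{proof}
Suppose first that $\mathfrak g$ is absolutely simple. To recover $K$ from the $\mathbb Q_p$-algebra $\mathfrak g$, consider the centroid: the ring of $\mathbb Q_p$-linear maps $c$ with $c[X,Y]=[cX,Y]=[X,cY]$. It contains $K$. It is commutative, because $cc'[X,Y]=[cX,c'Y]=c'c[X,Y]$ and $\mathfrak g=[\mathfrak g,\mathfrak g]$. So each $c$ is $K$-linear. Over an algebraic closure of $K$ an eigenspace of $c$ is a nonzero ideal, hence everything, so $c$ is a scalar, which lies in $K$. The centroid is therefore $K$. Since $A$ normalizes it, there is $\sigma\in\mathrm{Aut}(K/\mathbb Q_p)$ with $A(cX)=\sigma(c)AX$.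

Let $\theta_\sigma=1\otimes\sigma$ on $\mathfrak g=\mathfrak g_{\mathbb Z}\otimes K$. Then $\theta_\sigma^{-1}A$ is $K$-linear, so by \eqref{eq:aut} it equals $\gamma x$ with $\gamma$ a pinned automorphism and $x\in\mathcal G_{ad}(K)$. Put $\theta=\theta_\sigma\gamma$. The map $\gamma$ is the differential of an automorphism of the $R$-group scheme $\mathcal G_{ad}$. So it preserves $\pi^M\mathrm{Lie}(\mathcal G_{ad})(R)=\pi^M\mathfrak g_R$, and conjugation by $\gamma$, which is that automorphism on points, preserves each $\mathcal G_{ad}^m$. The automorphism $\sigma$ preserves $R$, the integral closure of $\mathbb Z_p$, and hence each $\pi^MR$. So $\theta_\sigma$ preserves $\pi^M\mathfrak g_R$. Conjugation by $\theta_\sigma$ acts on $\mathcal G_{ad}(K)$ as the map induced by $\sigma$ on points of a scheme over $\mathbb Z$, so it preserves each $\mathcal G_{ad}^m$.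

For $\mathrm{SO}_4$, the two factors are the minimal nonzero $\mathbb Q_p$-ideals by Lemma~\ref{lem:ideals}, so $A$ permutes them. After composing with the exchange of coordinates if necessary, $A=(A_1,A_2)$ with $A_i\in\mathrm{Aut}_{\mathbb Q_p}(\mathfrak{sl}_2(K))$. By the first case $A_i=\theta_{\sigma_i}x_i$ with $x_i\in\mathrm{PGL}_2(K)$. Both the exchange and $(\theta_{\sigma_1},\theta_{\sigma_2})$ preserve $\pi^M\mathfrak{sl}_2(R)^2$ and normalize $\mathcal G^m_{ad}$, which is a product of two copies of the same subgroup of $\mathrm{PGL}_2(R)$.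
\end{proof}

For $\lambda\in X_*(T_{ad})$ and $m\ge0$, the largest subgroup of $G_m$ that conjugation by $\lambda(\pi)$ maps into $G_m$ is
\[
P^m_\lambda=\{g\in G_m:{}^{\lambda(\pi)}g\in G_m\};\qquad\text{we write }P_\lambda=P^0_\lambda.
\]

\begin{proposition}\label{prop:necessary}
Let $\varphi:D\to G_m$ be a simple virtual endomorphism. Assume that $m\ge1$ or that $Z$ is cyclic. Then $D\cap Z=1$, and there are $\kappa\in\mathcal G_{ad}(R)$ and a dominant $\lambda\ne0$ with ${}^\kappa D\subseteq P^m_\lambda$. The group ${}^\kappa D$ has the same index in $G_m$ as $D$, and ${}^\kappa D\cap Z=1$.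
\end{proposition}

\begin{proof}
Let $A$ be as in Lemma~\ref{lem:diff}. Simplicity is used three times.

\emph{$A$ is bijective.} Otherwise the $\mathbb Q_p$-ideal $\ker A$ contains a simple ideal $\mathfrak s$. For large $M$ the group $N=\exp(\pi^M(\mathfrak s\cap\mathfrak g_R))$ of Lemma~\ref{lem:expnormal} is nontrivial, normal, contained in $D$, and $\varphi(N)=1$.

\emph{$D\cap Z=1$.} For $m\ge1$ this is Lemma~\ref{lem:center}(a). Let $Z$ be cyclic and $N=D\cap Z$. For $g\in N$, \eqref{eq:intertwine} reads $A=\mathrm{Ad}(\varphi(g))A$, so $\mathrm{Ad}(\varphi(g))=1$ and $\varphi(N)\le Z$. The order of $\varphi(N)$ divides $|N|$, and in a cyclic group this gives $\varphi(N)\le N$. The central subgroup $N$ is normal, so $N=1$.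

\emph{$\lambda\ne0$.} By Lemma~\ref{lem:twist} and \eqref{eq:cartan}, $A=\theta\kappa_1\lambda(\pi)\kappa$ with $\kappa_1,\kappa\in\mathcal G_{ad}(R)$ and $\lambda$ dominant. If $\lambda=0$, then $A(\pi^M\mathfrak g_R)=\pi^M\mathfrak g_R$ for all $M$, and for large $M$ the group $N=\exp(\pi^M\mathfrak g_R)$ satisfies $\varphi(N)=N$.

\emph{The position of $D$.} Let $g\in D$, $h={}^\kappa g\in G_m$ and $h'={}^{\lambda(\pi)}h\in\mathcal G(K)$. By \eqref{eq:intertwine},
\[
\mathrm{Ad}(h')=\lambda(\pi)\kappa\,\mathrm{Ad}(g)\,\kappa^{-1}\lambda(\pi)^{-1}=\kappa_1^{-1}\theta^{-1}\,\mathrm{Ad}(\varphi(g))\,\theta\kappa_1 .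
\]
The right side lies in $\mathcal G_{ad}^m$, since $\theta$ and $\kappa_1$ normalize this group. By Lemma~\ref{lem:center}(b), $h'\in ZG_m$, which settles the case $m=0$. For $m\ge1$ the central ambiguity has to be removed. We have $h^{p^j}\to1$, and the action of $\lambda(\pi)$ on $\mathcal G(K)$ is continuous, so $h'^{\,p^j}\to1$. The image of $h'$ in the finite group $ZG_m/G_m\cong Z$ therefore has $p$-power order, while $|Z|$ is prime to $p$. So $h'\in G_m$.

The last sentence holds because $\kappa$ acts as an automorphism of $G_m$ and fixes $Z$ pointwise.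
\end{proof}

Cyclicity of $Z$ matters in the second step: in the center $\{\pm1\}^2$ of $\mathrm{SL}_2\times\mathrm{SL}_2$, the exchange of factors moves the subgroup generated by $(-1,1)$ to a different subgroup of the same order.

Conversely, the two necessary conditions are sufficient for conjugation by $\lambda(\pi)$, provided that every simple ideal is expanded.

\begin{proposition}\label{prop:sufficient}
Let $m\ge0$ and $\lambda\ne0$; for $\mathrm{SO}_4$ assume $\langle\varepsilon_1+\varepsilon_2,\lambda\rangle\ne0\ne\langle\varepsilon_1-\varepsilon_2,\lambda\rangle$. Let $D\le P^m_\lambda$ be an open subgroup with $D\cap Z=1$. Then $\varphi:D\to G_m$, $\varphi(g)={}^{\lambda(\pi)}g$, is simple.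
\end{proposition}

\begin{proof}
Let $N$ be a $\varphi$-invariant normal subgroup of $G_m$. The open subgroup $D$ is closed and $\varphi$ is continuous, so the closure of $N$ is again normal and $\varphi$-invariant. We may assume that $N$ is closed. Its Lie algebra $\mathfrak n$ is stable under $\mathrm{Ad}(G_m)$; differentiating $\mathrm{Ad}(\exp(sY))X$ at $s=0$ shows that $\mathfrak n$ is a $\mathbb Q_p$-ideal.

Suppose $\mathfrak n\ne0$. Then $\mathfrak n$ contains a simple ideal $\mathfrak s$, and by hypothesis some root $\alpha$ of $\mathfrak s$ has $\langle\alpha,\lambda\rangle>0$. The group $N$ contains $\exp(sX_{-\alpha})=x_{-\alpha}(s)$ for some $s\ne0$. By \eqref{eq:rootaction}, $\varphi^j(x_{-\alpha}(s))=x_{-\alpha}(\pi^{-j\langle\alpha,\lambda\rangle}s)$ lies in $N\subseteq G_0$ for all $j\ge0$. This contradicts $x_{-\alpha}(K)\cap G_0=x_{-\alpha}(R)$.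

So $\mathfrak n=0$, and $N$ is discrete and compact, hence finite. The centralizer of the finite normal subgroup $N$ in $G_m$ is closed of finite index, hence open. Thus each $g\in N$ commutes with $\exp X$ for $X$ near $0$, so $\mathrm{Ad}(g)=1$ and $N\subseteq D\cap Z=1$.
\end{proof}

The extra condition for $\mathrm{SO}_4$ cannot be dropped: if $\lambda$ vanishes on the roots of a factor $\mathfrak s$, then $\lambda(\pi)$ fixes $\mathfrak s$ pointwise and $\exp(\pi^M(\mathfrak s\cap\mathfrak g_R))$ is invariant for large $M$.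

\section{Congruence subgroups}\label{sec:cong}

For $m\ge1$ the whole group $G_m$ lies in the big cell, where $\lambda(\pi)$ acts by scaling coordinates. This makes the index of $P^m_\lambda$ explicit.

\begin{lemma}\label{lem:index}
For $m\ge1$ and $\lambda$ dominant, $[G_m:P^m_\lambda]=q^{\langle2\rho,\lambda\rangle}$.
\end{lemma}

\begin{proof}
An element $g\in G_m$ is a morphism $\operatorname{Spec}R\to\mathcal G$ that sends the closed point to $1\in\Omega$. As $R$ is local and $\Omega$ is open, $g\in\Omega(R)$, and the three components of $g$ are trivial modulo $\pi^m$ by uniqueness of the decomposition. So $G_m=U_m^-T_mU_m^+$, where the subscript denotes the kernel of reduction modulo $\pi^m$, and $U_m^\pm=U^\pm(K)\cap G_m$ consists of the products $\prod x_{\pm\alpha}(s_\alpha)$ with all $s_\alpha\in\pi^mR$.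

Since $\lambda$ is dominant, \eqref{eq:rootaction} gives $T_mU_m^+\subseteq P^m_\lambda$. Let $U^-_\lambda=U_m^-\cap P^m_\lambda$. By \eqref{eq:rootaction} it is defined by $s_\alpha\in\pi^{m+\langle\alpha,\lambda\rangle}R$ for $\alpha\in\Phi^+$. The map $U_m^-/U_\lambda^-\to G_m/P^m_\lambda$ is injective by the definition of $U^-_\lambda$ and surjective because $T_mU_m^+\subseteq P^m_\lambda$. For $M\ge m+\max_\alpha\langle\alpha,\lambda\rangle$ both $U^-_m$ and $U^-_\lambda$ contain $U_M^-$, and their images in $U^-(R/\pi^M)\cong(R/\pi^M)^{\Phi^+}$ have orders $\prod_\alpha q^{M-m}$ and $\prod_\alpha q^{M-m-\langle\alpha,\lambda\rangle}$. The quotient is $q^{\langle2\rho,\lambda\rangle}$.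
\end{proof}

A nonzero dominant $\lambda$ is $\sum n_i\omega_i^\vee$ with integers $n_i\ge0$, not all $0$, and $\langle2\rho,\omega_i^\vee\rangle=c_i>0$ is the coefficient of $\alpha_i$ in $2\rho$. Hence
\begin{equation}\label{eq:min}
\min_{\lambda\ne0\text{ dominant}}\langle2\rho,\lambda\rangle=\min_ic_i=:c .
\end{equation}

\begin{lemma}\label{lem:c}
For $\mathrm{SL}_{l+1}$, $\mathrm{Sp}_{2l}$, $\mathrm{SO}_{2l}$, $\mathrm{SO}_{2l+1}$ the number $c$ is $l$, $\min(2l,\frac{l(l+1)}2)$, $\min(2l-2,\frac{l(l-1)}2)$, $2l-1$, respectively.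
\end{lemma}

\begin{proof}
For $\mathrm{SL}_n$, $2\rho=\sum_i(n+1-2i)\varepsilon_i$ and $\omega_k^\vee$ corresponds to $a=(1^k,0^{n-k})$. So $c_k=k(n-k)$ for $1\le k\le n-1$, and $c=n-1=l$.

In the other cases $(\varepsilon_i-\varepsilon_j)+(\varepsilon_i+\varepsilon_j)=2\varepsilon_i$, so the coefficient of $\varepsilon_i$ in $2\rho$ is $2(l-i)$ for $\mathrm{SO}_{2l}$, $2(l-i)+1$ for $\mathrm{SO}_{2l+1}$ and $2(l-i)+2$ for $\mathrm{Sp}_{2l}$. The simple roots are $\varepsilon_i-\varepsilon_{i+1}$ $(i<l)$ together with $\varepsilon_{l-1}+\varepsilon_l$, $\varepsilon_l$ or $2\varepsilon_l$. The dual bases and their pairings with $2\rho$ are as follows.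
\[
\begin{array}{lll}
\mathrm{SO}_{2l+1}: & (1^k,0^{l-k}),\ 1\le k\le l & k(2l-k)\\[2pt]
\mathrm{Sp}_{2l}: & (1^k,0^{l-k}),\ 1\le k\le l-1 & k(2l-k+1)\\[2pt]
 & (\frac12,\dots,\frac12) & l(l+1)/2\\[2pt]
\mathrm{SO}_{2l}: & (1^k,0^{l-k}),\ 1\le k\le l-2 & k(2l-k-1)\\[2pt]
 & (\frac12,\dots,\frac12,\pm\frac12) & l(l-1)/2
\end{array}
\]
The pairing with $(1^k,0^{l-k})$ is a partial sum of positive coefficients, so it is smallest for $k=1$, where it is $2l-1$, $2l$, $2l-2$. For $\mathrm{Sp}_2$ and $\mathrm{SO}_4$ the range of $k$ is empty and $c=1$, which agrees with $\min(2,1)$.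
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:cong} and~\ref{thm:chev}]
Let $m\ge1$. By Lemma~\ref{lem:c} we have to show, for every $\mathcal G$ as in Section~\ref{sec:prelim}, that the indices of simple virtual endomorphisms of $G_m$ are the powers $p^k\ge q^c$.

\emph{Necessity.} Let $\varphi:D\to G_m$ be simple. Since $D$ is open in a pro-$p$ group, its index is a power of $p$. By Proposition~\ref{prop:necessary}, Lemma~\ref{lem:index} and \eqref{eq:min}, $[G_m:D]=[G_m:{}^\kappa D]\ge q^{\langle2\rho,\lambda\rangle}\ge q^c$.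

\emph{Index $q^c$, for $\mathcal G\ne\mathrm{SO}_4$.} Take $\lambda=\omega_i^\vee$ with $c_i=c$ and $D=P^m_\lambda$. It is open of index $q^c$, and $D\cap Z\subseteq G_1\cap Z=1$, so Proposition~\ref{prop:sufficient} applies.

\emph{Index $q$, for $\mathcal G=\mathrm{SO}_4$.} Here $\omega_i^\vee$ expands only one factor, so conjugation is not simple. We compose it with the exchange of the factors, which leaves the domain unchanged. For $y\in\mathrm{SO}_4^m(R)$ the fiber $\psi^{-1}(y)$ is finite \'etale over $R$ and contains $(1,1)$ modulo $\pi^m$, so this point lifts uniquely. Hence $\psi$ induces an isomorphism from $H=\mathrm{SL}_2^m(R)^2$ onto $\mathrm{SO}_4^m(R)$. With $w$ and $P^m$ as in Section~\ref{sec:sl2}, let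
\[
D=\mathrm{SL}_2^m(R)\times P^m,\qquad\varphi:D\to H,\quad\varphi(g,h)=(whw^{-1},g).
\]
Then $[H:D]=q$. Let $N$ be a $\varphi$-invariant normal subgroup of $H$. On $N$ we have $\varphi^2(g,h)=(wgw^{-1},whw^{-1})$. Iterating gives $\pi^{-j}g_{21},\pi^{-j}h_{21}\in R$ for all $j$, so $g_{21}=h_{21}=0$ for all $(g,h)\in N$. As $N$ is normal, Lemma~\ref{lem:triangular} applies to $g$ and to $h$, and $N\subseteq\{\pm1\}^2\cap H=1$.

\emph{All larger powers of $p$.} A nontrivial pro-$p$ group has an open subgroup of index $p$, and an open subgroup of an infinite compact group is infinite. So the domain $D$ of index $q^c$ has open subgroups of every $p$-power index, and Remark~\ref{rem:restrict}(i) concludes the proof.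
\end{proof}

\section{The full groups}\label{sec:full}

Now $G=G_0=\Sigma_n(R)$ under (H). Let $\lambda\ne0$, with $a$ and $t$ as in Lemma~\ref{lem:matrix}. The $(i,j)$ entry of $tgt^{-1}$ is $\pi^{a_i-a_j}g_{ij}$, so
\begin{equation}\label{eq:P}
P_\lambda=\{g\in G:\ g_{ij}\in\pi^{\max(0,\,a_j-a_i)}R\ \text{ for all }i,j\}.
\end{equation}
Let $e_i$ be the standard basis vectors, and let $G$ act on $\mathbb F_q^n$ through reduction modulo $\pi$. Let $W_\lambda\subseteq\mathbb F_q^n$ be the span of the $e_j$ with $a_j$ maximal, and $S_\lambda$ its stabilizer in $G$. If $a_j$ is maximal and $a_i$ is not, then $g_{ij}\in\pi R$ for $g\in P_\lambda$; hence $P_\lambda\subseteq S_\lambda$. Since $a$ is not constant, $0\ne W_\lambda\ne\mathbb F_q^n$. For $\mathrm{Sp}$ and $\mathrm{SO}$ the relations $a_i+a_{l+i}=\beta$ (and $a_0=0=\beta$ for odd $n$) give $\max a>\beta/2$. So $W_\lambda$ contains neither $e_0$ nor a pair $e_i,e_{l+i}$, and it is totally isotropic. For a subgroup $D\le P_\lambda$ we study the three factors in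
\begin{equation}\label{eq:three}
[G:D]=[G:S_\lambda]\,[S_\lambda:P_\lambda]\,[P_\lambda:D].
\end{equation}

\subsection{Counting subspaces}

Put $\binom nk_q=\prod_{i=0}^{k-1}\frac{q^{n-i}-1}{q^{i+1}-1}$ and, for $1\le k\le l$,
\[
\nu_k=\prod_{i=0}^{k-1}\frac{q^{2l-2i}-1}{q^{i+1}-1},\qquad\eta_k=\prod_{i=0}^{k-1}\frac{(q^{l-i}-1)(q^{l-1-i}+1)}{q^{i+1}-1},\qquad\eta'_l=\tfrac12\,\eta_l .
\]
Thus $\nu_1=\frac{q^{2l}-1}{q-1}$ and $\eta_1=\frac{(q^l-1)(q^{l-1}+1)}{q-1}$, and cancellation gives
\[
\nu_l=\prod_{i=1}^l(q^i+1),\qquad\eta'_l=\prod_{i=1}^{l-1}(q^i+1),\qquad\eta_{l-1}=\eta'_l\,\frac{q^l-1}{q-1}\quad(l\ge2).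
\]

\begin{lemma}\label{lem:orbits}
Let $W\subseteq\mathbb F_q^n$ be spanned by $k$ standard basis vectors, $0<k<n$, and totally isotropic in the cases $\mathrm{Sp}$ and $\mathrm{SO}$. Let $S$ be its stabilizer in $G$. Then $[G:S]$ equals $\binom nk_q$ for $\mathrm{SL}_n$; $\nu_k$ for $\mathrm{Sp}_{2l}$ and $\mathrm{SO}_{2l+1}$; $\eta_k$ for $\mathrm{SO}_{2l}$ and $k\le l-1$; and $\eta'_l$ for $\mathrm{SO}_{2l}$ and $k=l$.
\end{lemma}

\begin{proof}
As $G\to\Sigma_n(\mathbb F_q)$ is onto, $[G:S]$ is the length of the $\Sigma_n(\mathbb F_q)$-orbit of $W$. The group $\mathrm{SL}_n(\mathbb F_q)$ is transitive on the $\binom nk_q$ subspaces of dimension $k$. In the other cases we use Witt's theorem: an isometry between subspaces of a nondegenerate symplectic or quadratic space extends to the whole space. So $\mathrm{Sp}_{2l}(\mathbb F_q)$ and $\mathrm O_n(\mathbb F_q)$ are transitive on totally isotropic $k$-spaces, which we now count (cf.\ \cite[Lemma 9.4.1]{BCN}).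

In the symplectic case all $q^{2l}-1$ nonzero vectors are isotropic. For $2\sum_iv_iv_{l+i}=0$ there are $q^l$ solutions with $v_1=\dots=v_l=0$; for each other choice of $(v_1,\dots,v_l)$ the equation is a nontrivial linear condition with $q^{l-1}$ solutions. This gives $q^l+(q^l-1)q^{l-1}-1=(q^l-1)(q^{l-1}+1)$ nonzero isotropic vectors. For $v_0^2+2\sum_iv_iv_{l+i}=0$, if $v_1=\dots=v_l=0$ then $v_0=0$, and otherwise $v_0$ is free; this gives $q^l+(q^l-1)q^l-1=q^{2l}-1$. Dividing by $q-1$ gives the numbers of isotropic lines.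

Count flags $W_1<\dots<W_k$ of totally isotropic subspaces with $\dim W_i=i$. The choices of $W_{i+1}$ over $W_i$ are the isotropic lines of $W_i^\perp/W_i$. By Witt's theorem we may take $W_i=\langle e_1,\dots,e_i\rangle$, and then $W_i^\perp/W_i$ is the standard space of the same type and rank $l-i$. Each $W_k$ carries $\prod_{i=0}^{k-1}\frac{q^{i+1}-1}{q-1}$ complete flags. Dividing, the number of totally isotropic $k$-spaces is $\nu_k$ or $\eta_k$.

It remains to pass from $\mathrm O_n$ to its subgroup $\mathrm{SO}_n$ of index $2$. The orbit stays whole if the stabilizer of $W$ in $\mathrm O_n(\mathbb F_q)$ contains an element of determinant $-1$, and is halved otherwise. For $n=2l+1$ the element $-1$ will do. For $n=2l$ and $k\le l-1$, choose $i$ with $e_i,e_{l+i}\notin W$ and take the reflection that exchanges $e_i$ and $e_{l+i}$. For $k=l$, order the basis so that the vectors in $W$ come first and their partners next; the Gram matrix is still $J_{\mathrm{SO},2l}$. An element that stabilizes $W$ is block upper triangular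 with diagonal blocks $B,B'$, and $g^TJg=J$ gives $B^TB'=I_l$, so $\det g=1$.
\end{proof}

\begin{lemma}\label{lem:ineq}
\begin{enumerate}
\item[(a)] On any interval of values of $k$, each of $\binom nk_q$, $\nu_k$, $\eta_k$ is smallest at an endpoint. In particular $\binom nk_q\ge\frac{q^n-1}{q-1}$ for $1\le k\le n-1$.
\item[(b)] $\nu_l=\nu_1$ for $l=1,2$. For $l\ge3$, $\nu_k>q\nu_1$ whenever $2\le k\le l$. In particular $\nu_k\ge\nu_1$ for all $l\ge1$ and $1\le k\le l$.
\item[(c)] $\eta'_3<\eta_1$ for $l=3$, and $\eta'_l\ge\eta_1$ for $l\ge4$. For $l\ge3$ and $1\le k\le l-1$, $\eta_k\ge\min(\eta_1,\eta'_l)$.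
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The ratios of consecutive terms, $\frac{q^{n-k}-1}{q^{k+1}-1}$, $\frac{q^{2l-2k}-1}{q^{k+1}-1}$ and $\frac{(q^{l-k}-1)(q^{l-k-1}+1)}{q^{k+1}-1}$, decrease in $k$. So each sequence first increases and then decreases. Also $\binom n1_q=\binom n{n-1}_q=\frac{q^n-1}{q-1}$.

(b) We have $\nu_l/\nu_1=(q-1)\prod_{i=1}^{l-1}(q^i+1)\big/(q^l-1)$. This is $1$ for $l=1,2$ and $\frac{q^4-1}{q^3-1}>q$ for $l=3$. For $l\ge4$, keeping the factors $i=1,2,l-1$ shows that it is at least $\frac{(q^4-1)(q^{l-1}+1)}{q^l-1}>\frac{q^4-1}q>q$. For $l\ge3$ also $\nu_2/\nu_1=\frac{q^{2l-2}-1}{q^2-1}\ge q^2+1>q$. Now apply (a) on $2\le k\le l$.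

(c) We have $\eta'_l/\eta_1=(q-1)\prod_{i=1}^{l-2}(q^i+1)\big/(q^l-1)$. This is $\frac{q^2-1}{q^3-1}<1$ for $l=3$ and $1$ for $l=4$. For $l\ge5$, keeping $i=1,2,l-2$ shows that it is at least $\frac{(q^4-1)(q^{l-2}+1)}{q^l-1}>\frac{q^4-1}{q^2}>1$. By (a), $\eta_k\ge\min(\eta_1,\eta_{l-1})$, and $\eta_{l-1}\ge\eta'_l$.
\end{proof}

\subsection{Constructions}\label{sec:upper}

In each case we choose $\lambda$, a homomorphism $\chi$ of $P_\lambda$ onto $\mathbb F_q^*$ that factors through reduction modulo $\pi$, and a subgroup $Q\le\mathbb F_q^*$ such that $D=\chi^{-1}(Q)$ meets $Z$ trivially. Then $D$ is open, since it contains $G_M$ for large $M$ by \eqref{eq:P}, and $g\mapsto tgt^{-1}$ is simple on $D$ by Proposition~\ref{prop:sufficient}. Its index is $[G:P_\lambda]\,[\mathbb F_q^*:Q]$.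

\emph{$\mathrm{SL}_n$ (and $\mathrm{Sp}_2=\mathrm{SL}_2$, with $z_2(q)=(q-1)_2$).} Take $a=(1,0,\dots,0)$. Then $P_\lambda=\{g:g_{i1}\in\pi R\text{ for }i\ge2\}=S_\lambda$ is the stabilizer of $\langle e_1\rangle$, of index $\frac{q^n-1}{q-1}$. Let $\chi(g)=g_{11}\bmod\pi$, the scalar by which $g$ acts on this line; it is onto on diagonal matrices. Let $Q$ have order $(q-1)/z_n(q)$, which is prime to $n$. An element of $D\cap Z$ is a scalar $\zeta\in\mu_n(K)$. It has the same order as $\zeta\bmod\pi\in Q$ by Lemma~\ref{lem:center}(a), so its order divides $n$ and $|Q|$, and $\zeta=1$. The index is $\frac{q^n-1}{q-1}z_n(q)$.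

\emph{The stabilizer of a line in $\mathrm{Sp}_{2l}$ $(l\ge2)$ and $\mathrm{SO}_n$.} Take $\lambda=(1,0,\dots,0)$, so $a_1=1$, $a_{l+1}=-1$, the other $a_j$ are $0$, and $W_\lambda=\langle e_1\rangle$. By \eqref{eq:P}, $P_\lambda$ is defined by
\[
g_{i1}\in\pi R\ (i\ne1,l+1),\qquad g_{l+1,j}\in\pi R\ (j\ne1,l+1),\qquad g_{l+1,1}\in\pi^2R .
\]
An element $g\in S_\lambda$ satisfies the first condition and has $g_{l+1,1}\in\pi R$. It satisfies the second because it preserves $e_1^\perp=\langle e_j:j\ne l+1\rangle$ modulo $\pi$. So $P_\lambda=\{g\in S_\lambda:g_{l+1,1}\in\pi^2R\}$, and the two types of form behave differently.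

In the orthogonal case the last condition is automatic. The vector $v=ge_1$ is isotropic, $v_1\in R^*$, and all other $v_j$ lie in $\pi R$. In the equation $v_0^2+2\sum_iv_iv_{l+i}=0$ (without $v_0^2$ for even $n$) every term other than $2v_1v_{l+1}$ lies in $\pi^2R$. Since $p$ is odd, $v_{l+1}\in\pi^2R$. So $P_\lambda=S_\lambda$, of index $\nu_1$ for $n=2l+1$ and $\eta_1$ for $n=2l$.

In the symplectic case there is no such relation, because $-2\varepsilon_1$ is a root: the matrices
\begin{equation}\label{eq:us}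
u_s=I+s\pi E_{l+1,1}\qquad(s\in R)
\end{equation}
lie in $S_\lambda$ and satisfy $u_su_{s'}=u_{s+s'}$. For $g\in S_\lambda$ put $s=g_{l+1,1}/(\pi g_{11})\in R$. The $(l+1,1)$ entry of $u_s^{-1}g\in S_\lambda$ is $g_{l+1,1}-s\pi g_{11}=0$, so $g\in u_sP_\lambda$. Since $u_s\in P_\lambda$ for $s\in\pi R$, we get $[S_\lambda:P_\lambda]\le q$ and $[G:P_\lambda]\le q\nu_1$.

Let again $\chi(g)=g_{11}\bmod\pi$, which is onto on $T(R)\subseteq P_\lambda$. For $\mathrm{SO}_{2l+1}$ we have $Z=1$ and take $Q=\mathbb F_q^*$; the index is $\nu_1$. For $\mathrm{Sp}_{2l}$ and $\mathrm{SO}_{2l}$ let $Q$ have odd order $(q-1)/(q-1)_2$, so that $\chi(-1)=-1\notin Q$. The index is at most $q\nu_1(q-1)_2$ for $\mathrm{Sp}_{2l}$ and equals $\eta_1(q-1)_2$ for $\mathrm{SO}_{2l}$. For $\mathrm{SO}_4$ we have $\langle\varepsilon_1\pm\varepsilon_2,\lambda\rangle=1$, as Proposition~\ref{prop:sufficient} requires.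

\emph{$\mathrm{SO}_6$.} Take $\lambda=(\frac12,\frac12,\frac12)$, so $t=\mathrm{diag}(\pi I_3,I_3)$. Writing $g=\begin{pmatrix}B&*\\B'&*\end{pmatrix}$ in $3\times3$ blocks, $P_\lambda$ is defined by $B'\in\pi\,\mathrm{Mat}_3(R)$. So $P_\lambda=S_\lambda$ is the stabilizer of $\langle e_1,e_2,e_3\rangle$, of index $\eta'_3=(q+1)(q^2+1)$. Let $\chi(g)=\det B\bmod\pi$; it is onto on the matrices $\mathrm{diag}(B,B^{-T})$. With $Q$ of odd order $(q-1)/(q-1)_2$ we have $\chi(-1)=(-1)^3\notin Q$. The index is $(q+1)(q^2+1)(q-1)_2$.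

Thus $\delta(G)$ is at most the value in Theorem~\ref{thm:full} in every case.

\subsection{The cost of avoiding the center}

The lower bound on $[P_\lambda:D]$ comes from subgroups of $P_\lambda$ that contain $Z$ and in which it is expensive to avoid $Z$. A cyclic subgroup of the torus suffices in most cases.

\begin{lemma}\label{lem:torus}
Let $D\le P_\lambda$ with $D\cap Z=1$. Then $[P_\lambda:D]\ge z_n(q)$ for $\mathrm{SL}_n$, and $[P_\lambda:D]\ge(q-1)_2$ for $\mathrm{Sp}_{2l}$ and $\mathrm{SO}_{2l}$.
\end{lemma}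

\begin{proof}
The group $\mu_{q-1}(K)\subseteq R^*$ is cyclic of order $q-1$ and contains all roots of unity of order prime to $p$ in $K$. Put $\tau(\zeta)=\mathrm{diag}(\zeta,\dots,\zeta,\zeta^{1-n})$ for $\mathrm{SL}_n$ and $\tau(\zeta)=\mathrm{diag}(\zeta I_l,\zeta^{-1}I_l)$ otherwise. Then $C=\tau(\mu_{q-1}(K))$ is cyclic of order $q-1$ and $C\subseteq T(R)\subseteq P_\lambda$. Also $Z\subseteq C$, since $\tau(\zeta)=\zeta I_n$ if $\zeta^n=1$, respectively $\zeta=\pm1$. Two subgroups of a cyclic group with trivial intersection have coprime orders, so $|C\cap D|$ is prime to $|Z|$, which is $\gcd(n,q-1)$ or $2$. Hence $[C:C\cap D]$ is divisible by $r^{v_r(q-1)}$ for each prime $r$ dividing $|Z|$. The product of these powers is $z_n(q)$ or $(q-1)_2$, and $[P_\lambda:D]\ge[C:C\cap D]$.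
\end{proof}

This is not enough in rank $2$. For $\mathrm{Sp}_4$ and $\lambda=(\frac12,\frac12)$ we have $P_\lambda=S_\lambda$ of index $\nu_2=\nu_1$, so Lemma~\ref{lem:torus} gives only $\nu_1(q-1)_2$, without the factor $q$. The construction used for $\mathrm{SO}_6$ does not reach this index, because $\det(-I_2)=1$: the element $-1$ lies in a copy of $\mathrm{SL}_2(R)$ inside $P_\lambda$. In $\mathrm{SL}_2(R)$ it costs more to avoid $-1$. Unlike in Section~\ref{sec:sl2}, we do not know that the subgroup in question stabilizes a line, so we use the classification of subgroups of $\mathrm{PSL}_2(q)$.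

\begin{lemma}\label{lem:minusone}
Let $p$ be odd and $\Gamma=\mathrm{SL}_2(R)$. If $D_0\le\Gamma$ is open and $-1\notin D_0$, then $[\Gamma:D_0]\ge(q+1)(q-1)_2$.
\end{lemma}

\begin{proof}
Let $H$ be the image of $D_0$ in $\mathrm{SL}_2(\mathbb F_q)$. Suppose $|H|$ is even. Then $H$ contains $-1$, the only involution of $\mathrm{SL}_2(\mathbb F_q)$, so $D_0$ contains $g=-h$ with $h\in\mathrm{SL}_2^1(R)$. As $p$ is odd, $g^{p^j}=-h^{p^j}\to-1$, and $-1\in D_0$ because $D_0$ is closed. So $|H|$ is odd, and $H$ embeds in $\mathrm{PSL}_2(q)$.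

By Dickson's theorem \cite[II.8.27]{Hup}, every subgroup of $\mathrm{PSL}_2(q)$ is an elementary abelian $p$-group; cyclic of order dividing $\frac{q\pm1}2$; dihedral; $A_4$, $S_4$ or $A_5$; a semidirect product of an elementary abelian $p$-group by a cyclic group of order dividing $\frac{q-1}2$; or $\mathrm{PSL}_2(p^j)$ or $\mathrm{PGL}_2(p^j)$. Dihedral groups, $A_4$, $S_4$, $A_5$, $\mathrm{PSL}_2(p^j)$ and $\mathrm{PGL}_2(p^j)$ have even order. Let $b=(q-1)/(q-1)_2$ be the odd part of $q-1$. A $p$-subgroup has order at most $q$, an odd divisor of $\frac{q-1}2$ is at most $b$, and $\frac{q+1}2\le q$. So $|H|\le qb$ in the remaining cases, and $[\Gamma:D_0]\ge q(q^2-1)/(qb)=(q+1)(q-1)_2$.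
\end{proof}

\subsection{Lower bounds}

Let $\varphi:D\to G$ be simple. Since $Z$ is cyclic, Proposition~\ref{prop:necessary} allows us to replace $D$ by an open subgroup of the same index with $D\cap Z=1$ and $D\subseteq P_\lambda$, where $\lambda\ne0$ is dominant. Write $P=P_\lambda$, $S=S_\lambda$, $k=\dim W_\lambda$. We bound the factors in \eqref{eq:three}, with $[G:S]$ given by Lemma~\ref{lem:orbits}.

\emph{$\mathrm{SL}_n$ (and $\mathrm{Sp}_2$).} Lemmas~\ref{lem:ineq}(a) and~\ref{lem:torus} give $[G:D]\ge\frac{q^n-1}{q-1}z_n(q)$.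

\emph{$\mathrm{SO}_{2l+1}$.} Lemma~\ref{lem:ineq}(b) gives $[G:D]\ge\nu_k\ge\nu_1$.

\emph{$\mathrm{SO}_{2l}$, $l\ge3$.} Lemmas~\ref{lem:ineq}(c) and~\ref{lem:torus} give $[G:D]\ge\min(\eta_1,\eta'_l)(q-1)_2$. This is $(q+1)(q^2+1)(q-1)_2$ for $l=3$ and $\eta_1(q-1)_2$ for $l\ge4$.

\emph{$\mathrm{Sp}_{2l}$, $l\ge2$.} We have to show $[G:D]\ge q\nu_1(q-1)_2$. Dominance means $\lambda_1\ge\dots\ge\lambda_l\ge0$, and $\lambda_1>0$. So $W_\lambda=\langle e_1,\dots,e_k\rangle$, where $k$ is the number of $i$ with $\lambda_i=\lambda_1$. The factor $q$ comes from a different term of \eqref{eq:three} in each of three cases.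
\begin{itemize}
\item $k=1$. Then $\lambda_1-\lambda_2$ is a positive integer, so $\lambda_1\ge1$ and $a_1-a_{l+1}=2\lambda_1\ge2$. Hence $g_{l+1,1}\in\pi^2R$ for $g\in P$. The elements $u_s\in S$ of \eqref{eq:us} satisfy $u_s^{-1}u_{s'}=u_{s'-s}\notin P$ if $s\not\equiv s'\bmod\pi$. So $[S:P]\ge q$, while $[G:S]=\nu_1$ and $[P:D]\ge(q-1)_2$.
\item $k\ge2$, $l\ge3$. Then $[G:S]=\nu_k>q\nu_1$ by Lemma~\ref{lem:ineq}(b), and $[P:D]\ge(q-1)_2$.
\item $k=l=2$. Then $a_1=a_2$ and $a_3=a_4$, so $t$ commutes with $\Gamma=\{\mathrm{diag}(B,B^{-T}):B\in\mathrm{SL}_2(R)\}$. Thus $\Gamma\subseteq P$, $\Gamma\cong\mathrm{SL}_2(R)$, and $B=-I_2$ gives $-1\in Z$. By Lemma~\ref{lem:minusone}, $[P:D]\ge[\Gamma:\Gamma\cap D]\ge(q+1)(q-1)_2$. Since $[G:S]=\nu_2=\nu_1$, we get $[G:D]>q\nu_1(q-1)_2$.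
\end{itemize}

\emph{$\mathrm{SO}_4$.} We have to show $[G:D]\ge\eta_1(q-1)_2$, where $\eta_1=(q+1)^2$. For $k=1$ this is Lemma~\ref{lem:torus}. Let $k=2$. Dominance means $\lambda_1\ge|\lambda_2|$, and the maximum $\lambda_1>0$ of $\pm\lambda_1,\pm\lambda_2$ is attained twice, so $\lambda_2=\pm\lambda_1$. Then $\lambda$ vanishes on the roots $\pm\alpha$ of one factor. Such a $\lambda$ has to be considered, since $A$ may exchange the factors as in Section~\ref{sec:cong}. Let $\Gamma\subseteq G$ be the image under $\psi$ of the group $\mathrm{SL}_2(R)$ in that factor. By Section~\ref{sec:lie}, $\Gamma\cong\mathrm{SL}_2(R)$ with $-1$ corresponding to $-1\in Z$. Over the local ring $R$ the group $\mathrm{SL}_2(R)$ is generated by elementary matrices, so $\Gamma$ is generated by $x_{\pm\alpha}(R)$, and $\lambda(\pi)$ fixes it pointwise by \eqref{eq:rootaction}. Hence $\Gamma\subseteq P$, and Lemma~\ref{lem:minusone} gives $[P:D]\ge(q+1)(q-1)_2$. With $[G:S]=\eta'_2=q+1$ we obtain $[G:D]\ge(q+1)^2(q-1)_2$.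

These bounds equal the indices constructed in Section~\ref{sec:upper}, and Theorem~\ref{thm:full} is proved. \qed

\begin{thebibliography}{9}

\bibitem{Bou} Bourbaki, \emph{Lie}, Chapters VI and VIII.

\bibitem{BCN} Brouwer, Cohen, Neumaier, \emph{Distance-Regular Graphs}.

\bibitem{DDMS} Dixon, du Sautoy, Mann, Segal, \emph{Analytic pro-$p$ groups}.

\bibitem{Hup} Huppert, \emph{Endliche Gruppen I}.

\bibitem{IM} Iwahori, Matsumoto, Publ. IHES 25, 1965.

\bibitem{LN} Karina Livramento, Francesco Noseda, \emph{Self-similarity of the classical $p$-adic Lie groups and Lie algebras}, arXiv:2410.22639 (2024).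

\bibitem{SGA} SGA 3.

\bibitem{Tits} Tits, Corvallis.

\end{thebibliography}
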